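\title{Homology does not decide bi-orderability of once-punctured surface bundles}

\begin{abstract}
Let $S$ be a once-punctured orientable surface of genus $g$. We show that for every $g\ge 2$ there are two homeomorphisms of $S$ inducing the same map on $H_1(S;\mathbb Z)$ such that the fundamental group of one mapping torus is bi-orderable and that of the other is not, and that no such pair exists for $g=1$. This answers a question of Johnson and Segerman. More generally, for $g\ge2$ every integral symplectic matrix with eigenvalue $1$ is induced by a monodromy with bi-orderable mapping torus group, and every one with eigenvalue $-1$ by a monodromy whose mapping torus group is not bi-orderable. The orders come from an infinite cyclic cover of $S$. On its homology the monodromy acts by a matrix $A(t)$ over $\mathbb Z[t^{\pm1}]$; the homology of $S$ determines only $A(1)$, while an invariant order exists as soon as $A(r)$ has positive spectrum for all $r$ in some interval of positive reals.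
\end{abstract}

\section{Introduction}\label{sec:intro}

A group is \emph{bi-orderable} if it has a strict total order invariant under left and right multiplication; such an order is a \emph{bi-order}. Let $S$ be a connected orientable surface of finite genus $g\ge1$ with exactly one puncture, so that $G=\pi_1(S)$ is free of rank $2g$. A homeomorphism $h\colon S\to S$ determines an automorphism $h_*$ of $G$ up to inner automorphisms, an automorphism $h_+$ of $H=H_1(S;\mathbb Z)$, and a mapping torus $M$, the $S$-bundle over the circle with monodromy $h$. One has $\pi_1(M)\cong G\rtimes_{h_*}\mathbb Z$, and this group is bi-orderable exactly when $h_*$ preserves a bi-order of $G$ (Lemma~\ref{lem:semidirect}). We ask how much of this property is visible in the matrix $h_+$.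

The projection $\pi_1(M)\to\mathbb Z$ defines an Alexander polynomial $\Delta_M(t)$. The corresponding cover of $M$ is $S\times\mathbb R$, whose first homology is $H$ with the deck generator acting by $h_+$, so $\Delta_M(t)$ is the characteristic polynomial of $h_+$. Two theorems relate its roots to orders. A subgroup $C$ of a bi-ordered group is \emph{convex} if $a<x<b$ with $a,b\in C$ forces $x\in C$. Let $G_1=G$, $G_{n+1}=[G_n,G]$ be the lower central series; a bi-order of $G$ is \emph{standard} if every $G_n$ is convex.

\begin{itemize}
\item (Perron--Rolfsen) If all roots of $\Delta_M(t)$ are real and positive, then $h_*$ preserves a standard bi-order of $G$; in particular $\pi_1(M)$ is bi-orderable.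
\item (Clay--Rolfsen) If $\pi_1(M)$ is bi-orderable, then $\Delta_M(t)$ has at least one real positive root.
\end{itemize}

So $h_+$ decides bi-orderability of $\pi_1(M)$ when all of its eigenvalues are real and positive, and when none is. Johnson and Segerman \cite{JS} pose the following as an open question.

\begin{quote}
Let $M$ and $M'$ be $S$-bundles over the circle with monodromies $h$ and $h'$. Is it possible that $\pi_1(M')$ is bi-orderable, $\pi_1(M)$ is not, and yet $h_+=h'_+$?
\end{quote}

Two observations suggest the answer no. In genus one, a matrix of determinant $1$ has eigenvalues $\mu,\mu^{-1}$, so one of the two theorems applies; a matrix of determinant $-1$ has one positive and one negative eigenvalue, so neither applies, but a theorem of Nielsen shows that $h_+$ determines the group $\pi_1(M)$ anyway. In any genus, $h_*$ and $h'_*$ preserve the same standard bi-orders when $h_+=h'_+$ (Proposition~\ref{prop:standard}). An example must therefore have genus at least two, and $h'_*$ must preserve a bi-order but no standard one. Such examples exist.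

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For every $g\ge2$ there are homeomorphisms $h,h'$ of $S$ with $h_+=h'_+$ such that $\pi_1(M')$ is bi-orderable and $\pi_1(M)$ is not.
\item[(b)] For $g=1$ there is no such pair.
\end{enumerate}
\end{theorem}

The method gives more. Equip $H$ with the intersection form and identify its isometry group with $\mathrm{Sp}(2g,\mathbb Z)$.

\begin{theorem}\label{thm:general}
Let $g\ge2$ and $P\in\mathrm{Sp}(2g,\mathbb Z)$.
\begin{enumerate}
\item[(a)] If $1$ is an eigenvalue of $P$, there is a homeomorphism $h'$ of $S$ with $h'_+=P$ and $\pi_1(M')$ bi-orderable.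
\item[(b)] Suppose that either \textup{(i)} $-1$ is an eigenvalue of $P$, or \textup{(ii)} there is an orthogonal $P$-invariant splitting $H=H'\oplus H''$ with $H''\ne0$ such that $P|_{H''}$ has no positive real eigenvalue. Then there is a homeomorphism $h$ of $S$ with $h_+=P$ and $\pi_1(M)$ not bi-orderable.
\end{enumerate}
\end{theorem}

Thus $h_+=P$ does not decide bi-orderability of $\pi_1(M)$ whenever $P$ satisfies the hypotheses of both parts, for example when it has both eigenvalues $1$ and $-1$. We do not claim a complete classification of the matrices $P$ for which homology decides.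

The idea is as follows. An eigenvalue $1$ gives an invariant homomorphism $\varphi\colon G\to\mathbb Z$. The monodromy acts on the abelianization $V$ of $K=\ker\varphi$ by a matrix $A(t)$ over $\mathbb Z[t^{\pm1}]$, and $h_+$ determines only the value $A(1)$. Using the lower central series of $K$ in place of that of $G$, we obtain an invariant bi-order whenever $A(r)$ has positive spectrum for all $r$ in \emph{some} interval of positive reals (Section~\ref{sec:criterion}). Composing with an automorphism that is trivial on $H$ leaves $A(1)$ unchanged but can change $A(r)$ drastically for large $r$. Section~\ref{sec:model} shows this in a free group of rank three, Section~\ref{sec:twist} realizes it on the surface and proves Theorem~\ref{thm:main}(a), and Sections~\ref{sec:stabilizer}--\ref{sec:orderable} prove Theorem~\ref{thm:general}.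

\section{Conventions and quoted facts}\label{sec:facts}

We write $[x,y]=xyx^{-1}y^{-1}$, compose maps from right to left, and let matrices act on columns. The group $G$ is free on $a_1,b_1,\dots,a_g,b_g$, and
\[
\partial=[a_1,b_1]\cdots[a_g,b_g]
\]
represents a loop around the puncture. Let $\mathrm{Aut}_\partial(G)$ be the group of automorphisms fixing $\partial$. On $H=G/[G,G]$ the intersection form is $a_i\cdot b_j=\delta_{ij}$, $a_i\cdot a_j=b_i\cdot b_j=0$, and $f_+$ is the map induced on $H$ by $f\in\mathrm{Aut}(G)$. An automorphism given by the images of some generators fixes the other generators. The group $G\rtimes_f\mathbb Z$ is generated by $G$ and a letter $u$ with $uxu^{-1}=f(x)$. Replacing $u$ by $wu$, with $w\in G$, replaces $f$ by its composite with conjugation by $w$, so the group depends only on the outer class of $f$.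

We use the following facts.

\begin{itemize}
\item[(F1)] (Dehn--Nielsen--Baer; \cite[Theorem~8.8]{FM}.) Every automorphism of $G$ preserving the conjugacy class of $\partial$ is induced, up to inner automorphisms, by a homeomorphism of $S$. Hence for each $f\in\mathrm{Aut}_\partial(G)$ there is $h$ with $h_+=f_+$ and $\pi_1(M)\cong G\rtimes_f\mathbb Z$.
\item[(F2)] (Magnus, Witt; \cite{MKS,Bou}.) Let $K$ be a free group of any rank, with lower central series $K_n$ and $V=K/[K,K]$. Then $\bigcap_nK_n=1$, and $\bigoplus_nK_n/K_{n+1}$ is the free Lie ring on $V$, which embeds in the tensor ring of $V$. Hence there are injective homomorphisms $K_n/K_{n+1}\to V^{\otimes n}$, the tensor power being over $\mathbb Z$, under which the action of an automorphism of $K$ corresponds to the $n$-th tensor power of its action on $V$.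
\item[(F3)] (Nielsen.) For the free group $F_2$ of rank two, $\mathrm{Out}(F_2)\to GL_2(\mathbb Z)$ is an isomorphism.
\item[(F4)] For all $g\ge1$ the map $f\mapsto f_+$ is a well-defined surjection $\mathrm{Aut}_\partial(G)\to\mathrm{Sp}(2g,\mathbb Z)$. This follows from \cite[Theorem~6.4]{FM} together with the surjectivity of the capping map from the mapping class group of the surface with one boundary component.
\item[(F5)] (Frobenius.) Every square matrix over a field is a product of two symmetric matrices over that field.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]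
Let $g=1$ and $h_+=h'_+$. By (F3), $h_*$ and $h'_*$ have the same outer class, so $\pi_1(M)\cong\pi_1(M')$, and both groups or neither are bi-orderable.
\end{proof}

We also need an elementary fact on lattices. Let $L$ be a free abelian group of finite rank with an alternating form. The form is \emph{unimodular} if its Gram determinant is $\pm1$, equivalently if every homomorphism $L\to\mathbb Z$ is $x\mapsto w\cdot x$ for a unique $w\in L$. A vector is \emph{primitive} if it is nonzero and not a proper multiple of another vector. A \emph{symplectic basis} is a basis with the same intersection numbers as $a_1,b_1,a_2,b_2,\dots$.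

\begin{lemma}\label{lem:lattice}
Let $L$ be unimodular. Then $L$ has a symplectic basis, any primitive vector can be placed in any position of such a basis, and so $\mathrm{Sp}(L)$ is transitive on primitive vectors. The summands of an orthogonal splitting of $L$ are unimodular.
\end{lemma}

\begin{proof}
The last claim holds because Gram determinants multiply in orthogonal sums. Let $v$ be primitive. Some homomorphism $L\to\mathbb Z$ sends $v$ to $1$, so there is $w$ with $w\cdot v=1$. For $x\in L$ the vector $x-(x\cdot v)w-(w\cdot x)v$ is orthogonal to $v$ and $w$, so $L=\langle w,v\rangle\oplus\langle w,v\rangle^\perp$. By induction on the rank the second summand has a symplectic basis; adjoin the pair $(w,v)$ or the pair $(v,-w)$. A linear map carrying one symplectic basis to another is an isometry.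
\end{proof}

\section{Bi-orders preserved by an automorphism}\label{sec:orders}

A bi-order on a group $\Gamma$ is recorded by its \emph{positive cone} $\Pi=\{x:x>1\}$, which satisfies
\[
\Pi\Pi\subset\Pi,\qquad \Gamma=\Pi\sqcup\{1\}\sqcup\Pi^{-1},\qquad w\Pi w^{-1}\subset\Pi\quad(w\in\Gamma).
\]
Conversely, any such $\Pi$ defines a bi-order by $x<y\iff x^{-1}y\in\Pi$. An automorphism $f$ preserves the order if and only if $f(\Pi)\subset\Pi$; then also $f(\Pi^{-1})\subset\Pi^{-1}$, so $f(\Pi)=\Pi$ and $f^{-1}$ preserves the order too. Inner automorphisms preserve every bi-order, so it makes sense to say that $h_*$ preserves a given bi-order of $G$. All orders in this paper are assembled along a filtration.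

\begin{lemma}\label{lem:filtration}
Let $\Gamma=N_0\supset N_1\supset\cdots$ be normal subgroups of $\Gamma$ with $\bigcap_iN_i=1$, and let $f\in\mathrm{Aut}(\Gamma)$ satisfy $f(N_i)=N_i$ for all $i$. Suppose that each $N_i/N_{i+1}$ has a positive cone $\Pi_i$ preserved by $f$ and by conjugation by elements of $\Gamma$. Then $f$ preserves a bi-order of $\Gamma$ in which every $N_i$ is convex.
\end{lemma}

\begin{proof}
Each $x\ne1$ has a depth $i$, defined by $x\in N_i\setminus N_{i+1}$. Let $\Pi$ be the set of $x\neq1$ whose class in $N_i/N_{i+1}$ lies in $\Pi_i$, where $i$ is the depth of $x$. Inversion, conjugation and $f$ preserve depth, so exactly one of $x,x^{-1}$ lies in $\Pi$, and $\Pi$ is preserved by conjugation and by $f$. Let $x,y\in\Pi$. If their depths differ, $xy$ has the depth and the class of the factor of smaller depth. If both have depth $i$, the class of $xy$ lies in $\Pi_i\Pi_i\subset\Pi_i$. So $xy\in\Pi$. Finally, if $a,b\in N_i$ and $x$ has depth $j<i$, then $a^{-1}x$ and $x^{-1}b$ have mutually inverse classes in $N_j/N_{j+1}$, so $a<x<b$ is impossible.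
\end{proof}

\begin{lemma}\label{lem:semidirect}
Let $f$ be an automorphism of a group $\Gamma$. Then $\Gamma\rtimes_f\mathbb Z$ is bi-orderable if and only if $f$ preserves a bi-order of $\Gamma$.
\end{lemma}

\begin{proof}
A bi-order of $\Gamma\rtimes_f\mathbb Z$ restricts to a bi-order of $\Gamma$ preserved by conjugation by $u$, which is $f$. Conversely, apply Lemma~\ref{lem:filtration} to $\Gamma\rtimes_f\mathbb Z\supset\Gamma\supset1$ and the identity automorphism, with the usual order on $\mathbb Z$ and the $f$-invariant order on $\Gamma$.
\end{proof}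

By (F1) and Lemma~\ref{lem:semidirect}, both theorems reduce to constructing elements of $\mathrm{Aut}_\partial(G)$ with prescribed action on $H$ that do, or do not, preserve a bi-order of $G$. The simplest obstruction is the following.

\begin{lemma}\label{lem:inversion}
Let $f\in\mathrm{Aut}(\Gamma)$, $x\in\Gamma\setminus\{1\}$ and $k\ge1$. If $f^k(x)$ is conjugate to $x^{-1}$, then $f$ preserves no bi-order of $\Gamma$.
\end{lemma}

\begin{proof}
In an $f$-invariant bi-order, $f^k(x)$ has the sign of $x$, while a conjugate of $x^{-1}$ has the opposite sign.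
\end{proof}

On abelian quotients, invariant orders come from linear algebra.

\begin{lemma}\label{lem:flag}
Let $L$ be a real $N\times N$ matrix whose eigenvalues are all real and positive. Then the additive group $\mathbb R^N$ has a positive cone preserved by $L$ and by all positive scalars.
\end{lemma}

\begin{proof}
Since the eigenvalues are real, there is a real basis in which $L$ is upper triangular; its diagonal entries are positive. Call $v\ne0$ positive if its last nonzero coordinate is positive. These vectors form a positive cone stable under positive scalars. If the last nonzero coordinate of $v$ is $v_k$, then $(Lv)_i=\sum_{j\ge i}L_{ij}v_j$ vanishes for $i>k$ and equals $L_{kk}v_k$ for $i=k$, so $L$ preserves the cone.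
\end{proof}

These lemmas recover the theorem of Perron and Rolfsen, and the argument is the template for Section~\ref{sec:criterion}. If $f_+$ has positive eigenvalues, so does $f_+^{\otimes n}$, because the eigenvalues of a tensor product of matrices are the products of eigenvalues of the factors (triangularize each factor over $\mathbb C$). By Lemma~\ref{lem:flag} and (F2), each $G_n/G_{n+1}\subset H^{\otimes n}\subset (H\otimes\mathbb R)^{\otimes n}$ has an $f$-invariant order. Conjugation acts trivially on $G_n/G_{n+1}$, and Lemma~\ref{lem:filtration} yields an $f$-invariant standard bi-order. Standard orders, however, cannot separate two automorphisms with the same action on $H$.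

\begin{proposition}\label{prop:standard}
If $f,f'\in\mathrm{Aut}(G)$ and $f_+=f'_+$, then $f$ and $f'$ preserve the same standard bi-orders of $G$.
\end{proposition}

\begin{proof}
Let $<$ be a standard bi-order preserved by $f$. The sign of $x\in G_n\setminus G_{n+1}$ depends only on the coset $xG_{n+1}$: if $x>1$ and $xy<1$ with $y\in G_{n+1}$, then $1<x<y^{-1}$, and convexity puts $x$ in $G_{n+1}$. By (F2), $f$ and $f'$ induce the same map on $G_n/G_{n+1}$, so $f'(x)$ lies in the coset of $f(x)\in G_n\setminus G_{n+1}$ and has the sign of $f(x)$, which is that of $x$. Every $x\ne1$ lies in some $G_n\setminus G_{n+1}$, so $f'$ preserves $<$.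
\end{proof}

\section{An ordering criterion from an infinite cyclic cover}\label{sec:criterion}

To see more than $f_+$ we need a filtration other than $(G_n)$. The construction has nothing to do with surfaces, so let $F$ be free on a letter $s$ and a finite set $Y$ with $m$ elements. Define $\varphi\colon F\to\mathbb Z$ by $\varphi(s)=1$ and $\varphi(Y)=0$, and put
\[
K=\ker\varphi,\qquad V=K/[K,K],\qquad\Lambda=\mathbb Z[t^{\pm1}].
\]
We write $\overline{k}$ for the class of $k\in K$ in $V$, and $y$ for $\overline y$ when $y\in Y$. The cover of a wedge of circles defined by $K$ is a line with $m$ loops at each integer point, so $K$ is free on the elements $s^iys^{-i}$ ($i\in\mathbb Z$, $y\in Y$). Let $t$ act on $V$ as conjugation by $s$. Then $V$ is the free $\Lambda$-module with basis $Y$. Every $w\in F$ has the form $ks^{\varphi(w)}$ with $k\in K$, and $K$ acts trivially on $V$, so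
\begin{equation}\label{eq:conj}
\overline{wxw^{-1}}=t^{\varphi(w)}\,\overline x\qquad(w\in F,\ x\in K).
\end{equation}

Let $f\in\mathrm{Aut}(F)$ satisfy $\varphi f=\varphi$. Then $f(K)=K$, and $f(sxs^{-1})=f(s)f(x)f(s)^{-1}$ with $\varphi(f(s))=1$. By \eqref{eq:conj}, $f$ acts $\Lambda$-linearly on $V$, by a matrix $A(t)\in GL_m(\Lambda)$ in the basis $Y$. The natural map $V\to F/[F,F]$ sends $t^iy$ to $y$ and commutes with $f$, so
\begin{equation}\label{eq:at-one}
A(1)\text{ is the matrix of $f_+$ on the sublattice $\langle Y\rangle$ of $F/[F,F]$.}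
\end{equation}
The other values of $A$ are new information, and they can be used.

\begin{proposition}\label{prop:criterion}
Let $f\in\mathrm{Aut}(F)$ satisfy $\varphi f=\varphi$. Suppose that there is a nonempty open interval $I\subset(0,\infty)$ such that for every $r\in I$ all eigenvalues of $A(r)$ are real and positive. Then $f$ preserves a bi-order of $F$, and $F\rtimes_f\mathbb Z$ is bi-orderable.
\end{proposition}

We run the argument of Section~\ref{sec:orders} on the lower central series of $K$. There are two difficulties: the quotients $K_n/K_{n+1}$ have infinite rank, so Lemma~\ref{lem:flag} does not apply directly, and conjugation by $s$ acts nontrivially on them. Substituting real numbers for $t$ resolves both. It embeds the quotients in finite-dimensional real vector spaces and turns conjugation by $s$ into a scalar.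

\begin{proof}
Fix $n\ge1$. Choose $r_1,\dots,r_n\in I$ algebraically independent over $\mathbb Q$: at each step only countably many reals are algebraic over the countable field $\mathbb Q(r_1,\dots,r_{j-1})$, and $I$ is uncountable. Because the tensor power is taken over $\mathbb Z$, each factor contributes its own variable: the map
\[
t^{i_1}y_1\otimes\cdots\otimes t^{i_n}y_n\longmapsto t_1^{i_1}\cdots t_n^{i_n}\,(y_1\otimes\cdots\otimes y_n)
\]
identifies $V^{\otimes n}$ with the free module over $\mathbb Z[t_1^{\pm1},\dots,t_n^{\pm1}]$ on the $m^n$ symbols $y_1\otimes\cdots\otimes y_n$. Conjugation by $s$ acts as multiplication by $t_1\cdots t_n$, and $f$ acts by the matrix $A(t_1)\otimes\cdots\otimes A(t_n)$. Evaluation $t_j\mapsto r_j$ is an additive map $V^{\otimes n}\to\mathbb R^{m^n}$, injective by algebraic independence. It carries conjugation by $s$ to the positive scalar $r_1\cdots r_n$ and $f$ to $L=A(r_1)\otimes\cdots\otimes A(r_n)$, whose eigenvalues are products of positive reals. Restrict the cone of Lemma~\ref{lem:flag} along $K_n/K_{n+1}\to V^{\otimes n}\to\mathbb R^{m^n}$,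 where the first map is that of (F2). The result is a positive cone on $K_n/K_{n+1}$ preserved by $f$ and by conjugation by $s$. Conjugation by $K$ acts trivially on $K_n/K_{n+1}$, and $F=\langle K,s\rangle$.

The subgroups $K_n$ are characteristic in $K$, hence normal in $F$ and $f$-invariant, and $\bigcap K_n=1$. Apply Lemma~\ref{lem:filtration} to $F\supset K_1\supset K_2\supset\cdots$, with the usual order on $F/K\cong\mathbb Z$, on which $f$ acts trivially. Lemma~\ref{lem:semidirect} gives the last claim.
\end{proof}

The hypothesis $I\subset(0,\infty)$ is used for conjugation by $s$: for $r_1<0$ it would act on the image of $V$ as a negative scalar and reverse the order. An interval, rather than a point, is needed to find arbitrarily many algebraically independent values. Nothing requires $I$ to be near $1$.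

\section{A model in rank three}\label{sec:model}

Let $F$ be free on $s,x,y$, with $Y=\{x,y\}$. Define
\[
\rho\colon\ x\mapsto xy,\quad y\mapsto x^{-1}.
\]
This is an automorphism, with inverse $x\mapsto y^{-1}$, $y\mapsto yx$. We record three computations. First,
\begin{equation}\label{eq:rho-comm}
\rho([x,y])=xy\cdot x^{-1}\cdot y^{-1}x^{-1}\cdot x=[x,y].
\end{equation}
Second,
\begin{equation}\label{eq:rho-cube}
\rho(y)=x^{-1},\qquad\rho^2(y)=y^{-1}x^{-1},\qquad\rho^3(y)=x\cdot y^{-1}x^{-1},
\end{equation}
so $\rho$ preserves no bi-order, by Lemma~\ref{lem:inversion}. Third, on the lattice $\langle x,y\rangle$ the map $\rho_+$ has characteristic polynomial $\lambda^2-\lambda+1$, a factor of $\lambda^3+1$, so $\rho_+^3=-1$ there.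

Now let $\theta_0$ be an automorphism with $\varphi\theta_0=\varphi$ acting on $V$ by $x\mapsto x$, $y\mapsto y+px$ for some $p\in\Lambda$. Since $\rho$ acts by $x\mapsto x+y$, $y\mapsto-x$, the composite $\rho\theta_0$ sends $x\mapsto x+y$ and $y\mapsto-x+p(x+y)$. Its matrix and characteristic polynomial are
\begin{equation}\label{eq:block}
\begin{pmatrix}1&p-1\\1&p\end{pmatrix},\qquad\lambda^2-(1+p)\lambda+1.
\end{equation}
When $p(r)>1$ the discriminant $(1+p(r))^2-4$ is positive, the sum of the roots is positive and their product is $1$, so both eigenvalues are real and positive. We want $p(1)=0$, so that homology does not notice $\theta_0$, and $p(r)>1$ on an interval.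

\begin{example}\label{ex:model}
Take $\theta_0\colon y\mapsto y[s,x]$, with inverse $y\mapsto y[s,x]^{-1}$. It acts trivially on $F/[F,F]$, and $\overline{[s,x]}=\overline{sxs^{-1}\cdot x^{-1}}=(t-1)x$, so $p=t-1$. Proposition~\ref{prop:criterion} with $I=(2,\infty)$ shows that $\rho\theta_0$ preserves a bi-order, although $\rho$ has the same action on homology and preserves none.

The first layer of such an order can be written down. Let $r>2$ be transcendental, let $\mu>1$ satisfy $\mu^2=r\mu-1$, and define $\omega\colon V\to\mathbb R$ by $\omega(u_1x+u_2y)=u_1(r)+(\mu-1)u_2(r)$ for $u_1,u_2\in\Lambda$. Then $\omega(tv)=r\,\omega(v)$, and $\omega(\rho\theta_0v)=\mu\,\omega(v)$ because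
\[
\omega(x+y)=\mu,\qquad (r-2)+(\mu-1)(r-1)=r\mu-1-\mu=\mu(\mu-1).
\]
Also $\omega$ is injective: otherwise $\mu\in\mathbb Q(r)$, and $t^2-4$ would be a square in $\mathbb Q(t)$ although its zeros are simple. So the sign of $\omega$ is an invariant order on $V$. In a bi-order of $F$ with this first layer, $1<x<[s,x]$, since $\omega(x)=1$ and $x^{-1}[s,x]$ has class $(t-2)x$ with $\omega=r-2>0$. Thus $[F,F]$ is not convex: conjugation by $s$ more than doubles the size of $x$, whereas in a standard order it leaves $x$ unchanged to first order.
\end{example}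

From now on $F=G$ with $g\ge2$, and
\[
s=a_1,\qquad Y=\{b_1,a_2,b_2,\dots,a_g,b_g\},\qquad m=2g-1.
\]
Let $\rho_i\in\mathrm{Aut}(G)$ be $\rho$ acting on the pair $(x,y)=(a_i,b_i)$. By \eqref{eq:rho-comm}, $\rho_i\in\mathrm{Aut}_\partial(G)$. The map $\theta_0$ does not transplant so easily. The automorphism $b_2\mapsto b_2[a_1,a_2]$ replaces the factor $[a_2,b_2]$ of $\partial$ by $a_2b_2a_1a_2a_1^{-1}a_2^{-1}a_1a_2^{-1}a_1^{-1}b_2^{-1}$, so it sends $\partial$ to a cyclically reduced word of length $4g+6$, which is not conjugate to $\partial$, and (F1) does not apply. We need a substitute that fixes $\partial$.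

\section{A separating twist and the proof of Theorem~\ref{thm:main}(a)}\label{sec:twist}

There is an evident automorphism that fixes $\partial$ and is trivial on $H$: let $\tau$ conjugate $a_1$ and $b_1$ by $[a_1,b_1]$. It is inner on the free factor $\langle a_1,b_1\rangle$ and fixes $[a_1,b_1]$. But $\tau$ sends each $y\in Y$ to a conjugate of $y$ by an element of $K$, so it is trivial on $V$ as well; the same holds for the analogous automorphism of any other handle $\langle a_i,b_i\rangle$. We therefore conjugate $\tau$ by an element of $\mathrm{Aut}_\partial(G)$ that mixes the first two handles.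

Factor the boundary word as
\[
\partial=a_1\cdot c\cdot b_2a_2^{-1}b_2^{-1}\cdot\prod_{i\ge3}[a_i,b_i],\qquad c=b_1a_1^{-1}b_1^{-1}a_2,
\]
and define an endomorphism designed to fix each factor:
\[
\psi\colon\ b_1\mapsto cb_1,\qquad a_2\mapsto ca_2c^{-1},\qquad b_2\mapsto b_2c^{-1}.
\]
Indeed
\begin{align*}
\psi(c)&=c\,(b_1a_1^{-1}b_1^{-1})\,c^{-1}\cdot ca_2c^{-1}=c\cdot c\cdot c^{-1}=c,\\
\psi(b_2a_2^{-1}b_2^{-1})&=b_2c^{-1}\cdot ca_2^{-1}c^{-1}\cdot cb_2^{-1}=b_2a_2^{-1}b_2^{-1}.
\end{align*}
The endomorphism $b_1\mapsto c^{-1}b_1$, $a_2\mapsto c^{-1}a_2c$, $b_2\mapsto b_2c$ fixes $c$ by the same computation with $c^{-1}$ in the outer positions, and since both maps fix $c$ they are mutually inverse. So $\psi\in\mathrm{Aut}_\partial(G)$. Put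
\[
\theta=\psi\tau\psi^{-1}\in\mathrm{Aut}_\partial(G).
\]
It is trivial on $H$ because $\tau$ is, so $\varphi\theta=\varphi$. Explicitly, with $\gamma=[a_1,cb_1]$, the automorphism $\theta$ conjugates the subgroup $\langle a_1,cb_1\rangle$ by $\gamma$ and fixes $\alpha'=ca_2c^{-1}$, $\beta'=b_2c^{-1}$ and $a_i,b_i$ for $i\ge3$. Geometrically, $\theta$ is a separating Dehn twist; we do not use this.

\begin{lemma}\label{lem:theta}
Let $\kappa=t-2+t^{-1}$. On $V$, the map $\theta$ fixes $b_1$, $a_2$ and $a_i,b_i$ $(i\ge3)$, and
\[
\theta(b_2)=b_2+\kappa a_2+(t-1)^2b_1.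
\]
\end{lemma}

\begin{proof}
The generators with $i\ge3$ are fixed in $G$. Note that $\varphi(c)=-1$. By \eqref{eq:conj}, $\overline{\alpha'}=t^{-1}a_2$; as $\theta(\alpha')=\alpha'$ and $\theta$ is $\Lambda$-linear, $\theta$ fixes $a_2$.

The element $cb_1$ is not in $K$, so we use $\beta=cb_1a_1=b_1\cdot a_1^{-1}(b_1^{-1}a_2b_1)a_1\in K$, with class
\[
v=b_1+t^{-1}a_2.
\]
Since $\theta(\beta)=\gamma\beta\gamma^{-1}$ and $\gamma\in K$, the map $\theta$ fixes $v$, hence also $b_1$. Moreover $[a_1,\beta]=a_1\,cb_1a_1\,a_1^{-1}\,a_1^{-1}(cb_1)^{-1}=\gamma$, so $\overline\gamma=\overline{a_1\beta a_1^{-1}\cdot\beta^{-1}}=(t-1)v$.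

For $b_2=\beta'c$ we need $\theta(c)$. Let $\delta=(cb_1)a_1^{-1}(cb_1)^{-1}\in\langle a_1,cb_1\rangle$, so $\varphi(\delta)=-1$. Then
\[
\delta\alpha'=c\,(b_1a_1^{-1}b_1^{-1})\,c^{-1}\cdot ca_2c^{-1}=c,
\]
so $\theta(c)=\gamma\delta\gamma^{-1}\alpha'$ and
\[
\theta(b_2)=\beta'\theta(c)=b_2\cdot c^{-1}\theta(c)=b_2\cdot\alpha'^{-1}\,(\delta^{-1}\gamma\delta)\,\gamma^{-1}\,\alpha'.
\]
Here $\alpha'\in K$, and $\delta^{-1}\gamma\delta$ has class $t\overline\gamma$ by \eqref{eq:conj}. So the factor after $b_2$ has class
\[
(t-1)\overline\gamma=(t-1)^2v=(t-1)^2b_1+t^{-1}(t-1)^2a_2,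
\]
and $t^{-1}(t-1)^2=\kappa$.
\end{proof}

So $\theta$ plays the role of $\theta_0$, with $p=\kappa$ in place of $t-1$. As required, $\kappa(1)=0$, and $\kappa(r)\to\infty$ as $r\to\infty$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $f=\rho_2$ and $f'=\rho_2\theta$, both in $\mathrm{Aut}_\partial(G)$, and let $h,h'$ be homeomorphisms given by (F1). Since $\theta$ is trivial on $H$, we have $h_+=f_+=f'_+=h'_+$. By \eqref{eq:rho-cube}, $f^3(b_2)=a_2b_2^{-1}a_2^{-1}$, so $\pi_1(M)\cong G\rtimes_f\mathbb Z$ is not bi-orderable by Lemmas~\ref{lem:inversion} and~\ref{lem:semidirect}.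

We have $\varphi f'=\varphi$. On $V$, the map $f$ fixes $b_1$ and $a_i,b_i$ ($i\ge3$) and sends $a_2\mapsto a_2+b_2$, $b_2\mapsto-a_2$. By Lemma~\ref{lem:theta}, $f'$ fixes the same $2g-3$ basis elements, and
\[
a_2\mapsto a_2+b_2,\qquad b_2\mapsto(\kappa-1)a_2+\kappa b_2+(t-1)^2b_1.
\]
With $a_2,b_2$ listed last, $A(t)$ is block upper triangular; its diagonal blocks are the identity of size $2g-3$ and the matrix \eqref{eq:block} with $p=\kappa$. For $r>(3+\sqrt5)/2$ we have $r^2-3r+1>0$, that is $\kappa(r)>1$, so all eigenvalues of $A(r)$ are real and positive. Proposition~\ref{prop:criterion} with $I=((3+\sqrt5)/2,\infty)$ shows that $\pi_1(M')\cong G\rtimes_{f'}\mathbb Z$ is bi-orderable.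
\end{proof}

\begin{remark}
As Proposition~\ref{prop:standard} predicts, $h'_*$ preserves no standard bi-order. The failure occurs already in the first layer: a standard bi-order would induce an $h'_+$-invariant order on $G/G_2=H$, but $h'^{\,3}_+=-1$ on $\langle a_2,b_2\rangle$. So bi-orderability of $\pi_1(M')$ does not imply that $h'_*$ preserves a standard bi-order.
\end{remark}

\section{Controlled lifts of the stabilizer of $b_1$}\label{sec:stabilizer}

For a general matrix $P$, fact (F4) provides a lift to $\mathrm{Aut}_\partial(G)$ but says nothing about its matrix $A(t)$ or about the conjugacy classes it preserves. Both parts of Theorem~\ref{thm:general} need a lift under control. Let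
\[
H_0=\langle a_i,b_i:i\ge2\rangle\subset H,\qquad G'=\langle a_i,b_i:i\ge2\rangle\subset K,\qquad\partial'=\prod_{i\ge2}[a_i,b_i].
\]
On $H$ we have $\varphi(x)=x\cdot b_1$. So if $f\in\mathrm{Aut}_\partial(G)$ and $f_+b_1=b_1$, then $\varphi f(x)=f_+x\cdot f_+b_1=\varphi(x)$, and Section~\ref{sec:criterion} applies to $f$.

Let $f\in\mathrm{Aut}_\partial(G)$ with $\varphi f=\varphi$. Since $\partial'\in[K,K]$, the class of $\partial$ in $V$ is $\overline{[a_1,b_1]}=(t-1)b_1$. It is fixed by $f$, and $V$ is torsion free over $\Lambda$, so $f$ fixes $b_1\in V$. Hence $f$ acts on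
\[
W=V/\Lambda b_1\cong\Lambda\otimes H_0,
\]
which is free on $a_i,b_i$ ($i\ge2$), and the eigenvalues of $A(r)$ are $1$ and those of the matrix of $f$ on $W$ evaluated at $r$.

If $P\in\mathrm{Sp}(2g,\mathbb Z)$ fixes $b_1$, it preserves $b_1^\perp=\mathbb Zb_1\oplus H_0=\langle Y\rangle$ and induces an isometry $P_0\in\mathrm{Sp}(H_0)$ of $b_1^\perp/\mathbb Zb_1\cong H_0$. For $C\in\mathrm{Sp}(H_0)$ let $1\oplus C$ be the extension of $C$ fixing $a_1,b_1$. By (F4) in genus $g-1$, choose an automorphism of $G'$ that fixes $\partial'$ and induces $C$, and extend it to $\lambda_C\in\mathrm{Aut}_\partial(G)$ fixing $a_1,b_1$. Then $(\lambda_C)_+=1\oplus C$. Since $\lambda_C$ maps the generators of $G'$ to words in $G'$, it acts on $W$ by the \emph{constant} matrix $C$, meaning one with entries in $\mathbb Z$.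

\begin{lemma}\label{lem:lift}
Let $P\in\mathrm{Sp}(2g,\mathbb Z)$ fix $b_1$. There is $f_P\in\mathrm{Aut}_\partial(G)$ inducing $P$ on $H$, with $\varphi f_P=\varphi$, acting on $W$ by the constant matrix $P_0$, and with $f_P(b_1)$ conjugate to $b_1$ in $G$.
\end{lemma}

\begin{proof}
Let $\mathcal G$ be the set of $f\in\mathrm{Aut}_\partial(G)$ such that $f_+b_1=b_1$, the action of $f$ on $W$ is the constant matrix $(f_+)_0$, and $f(b_1)$ is conjugate to $b_1$. The action on $W$ and the map $f\mapsto(f_+)_0$ are homomorphisms, so $\mathcal G$ is a group. By \eqref{eq:at-one}, a constant matrix by which $f$ acts on $W$ is automatically $(f_+)_0$. We must show that the image $\mathcal G_+$ of $\mathcal G$ is the whole stabilizer of $b_1$.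

\emph{Normal form.} For $x\in H_0$ define $z$ and $u_x$, both fixing $b_1$, by
\[
z\colon a_1\mapsto a_1+b_1,\ y\mapsto y;\qquad u_x\colon a_1\mapsto a_1+x,\ y\mapsto y+(y\cdot x)b_1\qquad(y\in H_0).
\]
Let $P$ fix $b_1$. From $Pa_1\cdot b_1=1$ we get $Pa_1=a_1+x+kb_1$ with $x\in H_0$, $k\in\mathbb Z$. For $y\in H_0$ write $Py=P_0y+\ell(y)b_1$. Then $0=Py\cdot Pa_1=P_0y\cdot x-\ell(y)$, so $\ell(y)=P_0y\cdot x$. Comparing values on $a_1$, $b_1$ and $H_0$ gives
\begin{equation}\label{eq:normal}
P=z^k\,u_x\,(1\oplus P_0).
\end{equation}

\emph{Relations.} For $x,x'\in H_0$ and $C\in\mathrm{Sp}(H_0)$,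
\begin{equation}\label{eq:relations}
u_xu_{x'}=u_{x+x'}\,z^{\,x'\cdot x},\qquad(1\oplus C)\,u_x\,(1\oplus C)^{-1}=u_{Cx}.
\end{equation}
In the first, both sides send $a_1$ to $a_1+x+x'+(x'\cdot x)b_1$ and $y$ to $y+(y\cdot(x+x'))b_1$. In the second, both send $a_1$ to $a_1+Cx$ and $y$ to $y+(C^{-1}y\cdot x)b_1=y+(y\cdot Cx)b_1$.

\emph{Lifts.} We have $\lambda_C\in\mathcal G$, so $1\oplus C\in\mathcal G_+$. The automorphism $\zeta\colon a_1\mapsto a_1b_1$ satisfies $[a_1b_1,b_1]=a_1b_1b_1b_1^{-1}a_1^{-1}b_1^{-1}=[a_1,b_1]$ and fixes $Y$ pointwise, so $\zeta\in\mathcal G$ and $z=\zeta_+\in\mathcal G_+$. To reach one $u_x$, factor $\partial$ differently,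
\[
\partial=a_1b_1a_1^{-1}\cdot d\cdot b_2a_2^{-1}b_2^{-1}\cdot\prod_{i\ge3}[a_i,b_i],\qquad d=b_1^{-1}a_2\in K,
\]
and define
\[
\sigma\colon\ a_1\mapsto a_1d^{-1},\qquad b_1\mapsto db_1d^{-1},\qquad a_2\mapsto da_2d^{-1},\qquad b_2\mapsto b_2d^{-1}.
\]
Then $\sigma(d)=d\,(b_1^{-1}a_2)\,d^{-1}=d$; the same formulas with $d^{-1}$ in place of $d$ define a map that also fixes $d$ and is inverse to $\sigma$. Further
\begin{align*}
\sigma(a_1b_1a_1^{-1})&=a_1d^{-1}\cdot db_1d^{-1}\cdot da_1^{-1}=a_1b_1a_1^{-1},\\
\sigma(b_2a_2^{-1}b_2^{-1})&=b_2d^{-1}\cdot da_2^{-1}d^{-1}\cdot db_2^{-1}=b_2a_2^{-1}b_2^{-1},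
\end{align*}
so $\sigma\in\mathrm{Aut}_\partial(G)$, and $\sigma(b_1)$ is conjugate to $b_1$. Since $d\in K$ has class $a_2-b_1$, the map $\sigma$ sends $b_2\mapsto b_2-a_2+b_1$ on $V$ and fixes the rest of $Y$; its matrix on $W$ is constant. So $\sigma\in\mathcal G$. As $\sigma_+a_1=a_1-a_2+b_1$, the normal form reads $\sigma_+=z\,u_{-a_2}(1\oplus(\sigma_+)_0)$, and therefore $u_{-a_2}\in\mathcal G_+$.

By Lemma~\ref{lem:lattice} and the second relation in \eqref{eq:relations}, $u_w\in\mathcal G_+$ for every primitive $w\in H_0$. Every $x\in H_0$ is a sum of basis vectors and their negatives, so the first relation gives $u_x\in\mathcal G_+$. By \eqref{eq:normal}, $P\in\mathcal G_+$.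
\end{proof}

One reduction serves both parts of Theorem~\ref{thm:general}: \emph{$P$ may be replaced by $QPQ^{-1}$ for any $Q\in\mathrm{Sp}(2g,\mathbb Z)$.} Indeed, let $\eta\in\mathrm{Aut}_\partial(G)$ induce $Q$, by (F4). If $f$ induces $QPQ^{-1}$, then $\eta^{-1}f\eta$ induces $P$, and $f$ preserves a cone $\Pi$ if and only if $\eta^{-1}f\eta$ preserves $\eta^{-1}(\Pi)$. In particular, if $\epsilon=\pm1$ is an eigenvalue of $P$, then the integer matrix $P-\epsilon$ has a nonzero integral kernel vector, which we may take primitive, and by Lemma~\ref{lem:lattice} we may assume that $Pb_1=\epsilon b_1$.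

\section{Monodromies that preserve no bi-order}\label{sec:nonorderable}

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
By (F1) and Lemma~\ref{lem:semidirect} it suffices to find $f\in\mathrm{Aut}_\partial(G)$ with $f_+=P$ that preserves no bi-order of $G$.

(i) We may assume $Pb_1=-b_1$. The aim is to lift this equation from $H$ to conjugacy classes in $G$. By Section~\ref{sec:model}, $\rho_1^3$ induces $j=(-1)\oplus1$ on $\langle a_1,b_1\rangle\oplus H_0$, and $\rho_1^3(b_1)=a_1b_1^{-1}a_1^{-1}$. The matrix $Pj$ fixes $b_1$; let $f=f_{Pj}\,\rho_1^3$ with $f_{Pj}$ from Lemma~\ref{lem:lift}. Then $f_+=Pj\cdot j=P$, and $f(b_1)$ is conjugate to $f_{Pj}(b_1)^{-1}$, hence to $b_1^{-1}$. Lemma~\ref{lem:inversion} applies.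

(ii) By Lemma~\ref{lem:lattice} both summands have symplectic bases, which together form a symplectic basis of $H$. After conjugating $P$ we have $H''=\langle a_i,b_i:i\le k\rangle$ and $H'=\langle a_i,b_i:i>k\rangle$, where $k\ge1$ because $H''\ne0$. By (F4), lift $P|_{H''}$ to an automorphism $f''$ of $G''=\langle a_i,b_i:i\le k\rangle$ fixing $\prod_{i\le k}[a_i,b_i]$, and, if $k<g$, lift $P|_{H'}$ to an automorphism of $\langle a_i,b_i:i>k\rangle$ fixing $\prod_{i>k}[a_i,b_i]$. Their free product $f$ lies in $\mathrm{Aut}_\partial(G)$, induces $P$, and restricts to $f''$ on $G''$. If $f$ preserved a bi-order of $G$, then $f''$ would preserve its restriction to $G''$, and $G''\rtimes_{f''}\mathbb Z$ would be bi-orderable. By (F1) this is the fundamental group of a bundle whose fiber is the once-punctured surface of genus $k$ and whose Alexander polynomial is the characteristic polynomial of $P|_{H''}$. That polynomial has no positive real root, contradicting the theorem of Clay and Rolfsen.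
\end{proof}

\section{Monodromies that preserve a bi-order}\label{sec:orderable}

Let $p=g-1\ge1$, and use the ordered basis $a_2,\dots,a_g;\,b_2,\dots,b_g$ of $H_0$ and of $W$, so that matrices have four $p\times p$ blocks. A real matrix $X$ is symplectic if $X^TJX=J$, where $J=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$; this holds for $\left(\begin{smallmatrix}1&N\\0&1\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}1&0\\N&1\end{smallmatrix}\right)$ when $N$ is symmetric. Lemma~\ref{lem:lift} gives a lift of $P$ acting on $W$ by $P_0$, whose spectrum may be anything. We correct it by conjugates of $\theta$, which supply the following matrices.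

\begin{lemma}\label{lem:unipotent}
For all integral symmetric $p\times p$ matrices $N_1,N_2$ there is $\theta_{N_1,N_2}\in\mathrm{Aut}_\partial(G)$, trivial on $H$, acting on $W$ by
\[
U=\begin{pmatrix}1&\kappa N_1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\\kappa N_2&1\end{pmatrix}=\begin{pmatrix}1+\kappa^2N_1N_2&\kappa N_1\\\kappa N_2&1\end{pmatrix}.
\]
\end{lemma}

\begin{proof}
Extend the form on $H_0$ bilinearly over $\Lambda$ to $W$. Since $b_2\cdot a_2=-1$ and the other basis vectors are orthogonal to $a_2$, Lemma~\ref{lem:theta} says that $\theta$ acts on $W$ by $x\mapsto x-\kappa(x\cdot a_2)a_2$. So $\lambda_C\theta\lambda_C^{-1}$, which is trivial on $H$, acts by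
\[
x\mapsto x-\kappa(C^{-1}x\cdot a_2)\,Ca_2=x-\kappa(x\cdot w)w,\qquad w=Ca_2,
\]
and by Lemma~\ref{lem:lattice} every primitive $w\in H_0$ occurs. If $w=\sum w_ia_i$, then $a_j\cdot w=0$ and $b_j\cdot w=-w_j$; if $w=\sum w_ib_i$, then $a_j\cdot w=w_j$ and $b_j\cdot w=0$. With $w$ also denoting the column of coefficients, the two matrices are
\[
\begin{pmatrix}1&\kappa ww^T\\0&1\end{pmatrix}\qquad\text{and}\qquad\begin{pmatrix}1&0\\-\kappa ww^T&1\end{pmatrix}.
\]
Within each type, products add the off-diagonal blocks and inverses negate them. Let $e_i$ be the standard columns. The matrices $e_ie_i^T$ and $(e_i+e_j)(e_i+e_j)^T=e_ie_i^T+e_je_j^T+(e_ie_j^T+e_je_i^T)$, for $i\neq j$, generate the additive group of integral symmetric matrices. So each factor of $U$ is realized by a product of such automorphisms and their inverses.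
\end{proof}

Write $B=P_0$ with blocks $B_{11},B_{12},B_{21},B_{22}$. We want $X=BU$ to have positive spectrum for large real $\kappa$. As $X$ is then a real symplectic matrix, it suffices to produce $p$ distinct real eigenvalues greater than $1$, and for this we look at the leading term in $\kappa$. One factor, as in Theorem~\ref{thm:main}(a), is not enough for this argument. With $N_2=0$ the leading term has diagonal blocks $0$ and $B_{21}N_1$, and if $B_{21}$ is skew-symmetric, for instance zero, then $B_{21}N_1$ has trace zero for every symmetric $N_1$. With two factors the leading term involves $B_{11}N_1N_2$, and by (F5) the product $N_1N_2$ is arbitrary up to a positive scalar. In genus two all blocks are integers and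
\[
\operatorname{tr}X=B_{11}N_1N_2\,\kappa^2+(B_{12}N_2+B_{21}N_1)\,\kappa+B_{11}+B_{22}.
\]
If $B_{11}\ne0$, take $N_2=1$ and $N_1=\pm1$ of the sign of $B_{11}$; then $\operatorname{tr}X>2$ for large $\kappa$, and $\det X=1$ makes both eigenvalues positive. The general proof follows this pattern, and begins by arranging that $B_{11}$ is invertible over $\mathbb Q$.

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Since $1$ is an eigenvalue we may assume that $Pb_1=b_1$. This is the only use of the hypothesis; it provides the invariant homomorphism $\varphi$.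

\emph{Step 1: we may assume $\det B_{11}\ne0$.} For $\nu\in\mathbb Z$ let $C_\nu=\left(\begin{smallmatrix}1&\nu\\0&1\end{smallmatrix}\right)\in\mathrm{Sp}(H_0)$, with scalar blocks. Conjugating $P$ by $1\oplus C_\nu$ keeps $b_1$ fixed and replaces $B$ by $C_\nu BC_\nu^{-1}$, whose upper left block is $B_{11}+\nu B_{21}$. We claim that the polynomial $\det(B_{11}+\nu B_{21})$ in $\nu$ does not vanish at $\nu=i=\sqrt{-1}$. The upper left block of $B^TJB=J$ reads $B_{11}^TB_{21}=B_{21}^TB_{11}$, so
\[
(B_{11}+iB_{21})^*(B_{11}+iB_{21})=B_{11}^TB_{11}+B_{21}^TB_{21}.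
\]
The right side is the Gram matrix, for the Euclidean product, of the first $p$ columns of the invertible matrix $B$, so it is positive definite. Hence the polynomial is nonzero, and some integer $\nu$ is not a root.

\emph{Step 2: the automorphism.} Let $D=\mathrm{diag}(1,2,\dots,p)$. By (F5) over $\mathbb Q$, the matrix $B_{11}^{-1}D$ is a product of two rational symmetric matrices. Clearing denominators with positive integers gives integral symmetric $N_1,N_2$ and an integer $q>0$ with $B_{11}N_1N_2=qD$. Let $f'=f_P\,\theta_{N_1,N_2}\in\mathrm{Aut}_\partial(G)$, with factors from Lemmas~\ref{lem:lift} and~\ref{lem:unipotent}. It induces $P$ on $H$, satisfies $\varphi f'=\varphi$, and acts on $W$ by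
\[
X=BU=\begin{pmatrix}B_{11}(1+\kappa^2N_1N_2)+\kappa B_{12}N_2&\kappa B_{11}N_1+B_{12}\\ B_{21}(1+\kappa^2N_1N_2)+\kappa B_{22}N_2&\kappa B_{21}N_1+B_{22}\end{pmatrix}.
\]

\emph{Step 3: the spectrum of $X$ for large real $\kappa$.} As $\kappa\to+\infty$,
\[
\kappa^{-2}X\longrightarrow\begin{pmatrix}qD&0\\B_{21}N_1N_2&0\end{pmatrix},
\]
so the characteristic polynomial $\chi_\kappa$ of $\kappa^{-2}X$ converges coefficientwise to $\chi_\infty(\lambda)=\lambda^p\prod_{j=1}^p(\lambda-jq)$. The roots $q,2q,\dots,pq$ are simple, which is the reason for choosing $D$ with distinct positive entries; so the values of $\chi_\infty$ at the $p+1$ points $(j-\frac12)q$, $1\le j\le p+1$, are nonzero and alternate in sign. Choose $\kappa_0>0$ with $\kappa_0^2q>2$ such that $\chi_\kappa$ has the same signs at these points for all $\kappa>\kappa_0$. By the intermediate value theorem, $\chi_\kappa$ has a root in each of the $p$ intervals between consecutive points, so $X$ has $p$ distinct real eigenvalues greater than $\kappa^2q/2>1$. Since $X$ is symplectic, $X^{-1}=J^{-1}X^TJ$ has the same spectrum as $X$,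 so the $p$ reciprocals, which lie in $(0,1)$, are eigenvalues too. These $2p$ distinct positive numbers are all the eigenvalues of $X$.

\emph{Step 4: conclusion.} Choose $r_0>0$ with $\kappa(r)>\kappa_0$ for $r>r_0$. For such $r$ the eigenvalues of the matrix $A(r)$ of $f'$ are $1$ and those of $X$, all real and positive. By Proposition~\ref{prop:criterion} with $I=(r_0,\infty)$, the group $G\rtimes_{f'}\mathbb Z$ is bi-orderable, and (F1) gives $h'$ with $h'_+=P$ and $\pi_1(M')\cong G\rtimes_{f'}\mathbb Z$.
\end{proof}

\begin{thebibliography}{9}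

\bibitem{Bou} Bourbaki, \emph{Lie}, Chapter~II, \S5.

\bibitem{FM} Farb and Margalit, \emph{Primer on mapping class groups}.

\bibitem{JS} Jonathan Johnson and Henry Segerman, \emph{Non-standard bi-orders on punctured torus bundles}, arXiv:2310.13758 (2023).

\bibitem{MKS} Magnus, Karrass and Solitar, Chapter~5.

\end{thebibliography}
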